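# Invariant binary $k$-networks on metrizable abelian groups

All groups in these notes are abelian and written additively, and $\omega=\{0,1,2,\dots\}$. "Invariant" will mean invariant under translations. For a subset $F$ of a group we write $F-F=\{a-b:a,b\in F\}$ and $F+F=\{a+b:a,b\in F\}$.

## 1. Groups with small open subgroups

We begin with a class of groups where a very good network of closed sets exists for almost no work: the metrizable groups in which every neighborhood of $0$ contains an open subgroup, such as $\mathbb Z_2^\omega$ with the product topology. First, the words needed to say what "very good" means.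

**Definition (linked, centered, binary).** A family $\mathcal A$ of subsets of a set $X$ is linked if $A\cap B\neq\emptyset$ for all $A,B\in\mathcal A$. It is centered if $\bigcap\mathcal F\ne\emptyset$ for every finite subfamily $\mathcal F\subset\mathcal A$. It is binary if each linked subfamily of $\mathcal A$ is centered.

The three sets $\{1,2\},\{2,3\},\{1,3\}$ form a linked family that is not centered, so this family is not binary. The family of all closed bounded intervals of $\mathbb R$ is binary: if finitely many intervals $[a_j,b_j]$ meet pairwise, then $a_j\le b_k$ for all $j,k$, so $\max_j a_j\le\min_k b_k$, and the point $\max_j a_j$ lies in all of them.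

**Definition ($k$-network).** A family $\mathcal A$ of subsets of a topological space $X$ is a $k$-network if for any open $U\subset X$ and any compact $K\subset U$ there is a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. It is a closed $k$-network if moreover all its members are closed in $X$.

Every base of the topology is a $k$-network: cover each point of $K$ by a base member inside $U$ and use compactness. In a metric space the family of all closed balls of positive radius is a closed $k$-network: around each point of $K$ choose a closed ball contained in $U$, and extract a finite subcover from the corresponding open balls.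

**Definition (invariant).** A family $\mathcal A$ of subsets of an abelian group $G$ is invariant if $g+A\in\mathcal A$ for all $A\in\mathcal A$ and $g\in G$.

**Proposition 1.** Let $G$ be a metrizable abelian topological group with a neighborhood base at $0$ consisting of open subgroups. Then $G$ has an invariant binary closed $k$-network.

*Proof.* Let $(V_n)_{n\in\omega}$ be a countable neighborhood base at $0$. Choose an open subgroup $H_0\subset V_0$ and, inductively, an open subgroup $H_{n+1}\subset H_n\cap V_{n+1}$. Then $H_0\supset H_1\supset\cdots$ is a base at $0$. Put
$$\mathcal A=\{x+H_n:\ x\in G,\ n\in\omega\}.$$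

The family is invariant. Its members are open, and they are closed because the complement of $x+H_n$ is a union of other cosets of $H_n$. It is a base of the topology, hence a $k$-network.

It remains to see that $\mathcal A$ is binary. Suppose $x+H_n$ and $y+H_m$ share a point $z$, with $n\le m$. Then $y+H_m=z+H_m\subset z+H_n=x+H_n$. Now take a finite nonempty subfamily of a linked subfamily of $\mathcal A$, and write each of its members as a coset $x+H_n$ with a chosen index $n$. The member with the largest index is contained in all the others, so the intersection is that member, which is nonempty. $\square$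

The proposition covers discrete groups (take $H_n=\{0\}$) and $\mathbb Z_2^\omega$. What changes if we only assume that the group is metrizable?

## 2. The question for all metrizable groups, and what balls can do

Kubiś and Turek showed that each compact abelian topological group admits an invariant binary closed $k$-network. In "The groups $S^3$ and $SO(3)$ have no invariant binary $k$-network" (arXiv:1102.4328, 2011), Taras Banakh and Slawomir Turek ask: let $G$ be a metrizable (separable) abelian topological group; has $G$ an invariant binary closed $k$-network? There are two variants.

(a) Does every metrizable abelian topological group admit an invariant binary closed $k$-network?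

(b) Does every separable metrizable abelian topological group admit one?

We shall see that both answers are no.

The absence of small open subgroups is not by itself an obstruction. The group $\mathbb R$ has no proper open subgroup, but its closed intervals of positive length form an invariant binary closed $k$-network. Here is an infinite-dimensional version, on a group that is not locally compact.

**Proposition 2.** In the Banach space $c_0$ the closed balls of positive radius form an invariant binary closed $k$-network.

*Proof.* Invariance and closedness are clear, and we checked above that closed balls form a $k$-network in any metric space. For binarity, let $B(x_1,r_1),\dots,B(x_n,r_n)$ be finitely many members of a linked family of balls. If $B(x_j,r_j)$ and $B(x_k,r_k)$ meet, then for each coordinate $t$ the intervals $[x_j(t)-r_j,x_j(t)+r_j]$ and $[x_k(t)-r_k,x_k(t)+r_k]$ meet. So for fixed $t$ the $n$ intervals meet pairwise and have a common point; the set of common points is a compact interval. Let $z(t)$ be its point nearest to $0$. If $z(t)>0$, then $z(t)$ is the largest left endpoint, so $z(t)=x_j(t)-r_j$ for some $j$. If $z(t)<0$, then $z(t)=x_j(t)+r_j$ for some $j$. In all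 cases
$$|z(t)|\le\max_j\max(|x_j(t)|-r_j,\,0).$$
Since $r_j>0$ and $x_j\in c_0$, the right side is $0$ for all but finitely many $t$. Hence $z\in c_0$, and $|z(t)-x_j(t)|\le r_j$ for all $t$ says that $z$ lies in every ball. $\square$

So a natural plan for the general question is to take a good invariant metric and use its balls. We test this plan on a family of groups in which everything can be computed.

## 3. The weighted Boolean groups $G_w$

Let $w=(w_i)_{i\in\omega}$ be positive reals. For $x\in\mathbb Z_2^\omega$ put $\operatorname{supp}x=\{i:x_i=1\}$, $\|x\|=\sum_{i\in\operatorname{supp}x}w_i$, and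
$$G_w=\{x\in\mathbb Z_2^\omega:\ \|x\|<\infty\}.$$
Let $e_i$ be the $i$-th unit vector, and $G_w^0=\bigoplus_i\mathbb Z_2$ the countable subgroup of finitely supported elements.

Since $\operatorname{supp}(x+y)\subset\operatorname{supp}x\cup\operatorname{supp}y$, we have $\|x+y\|\le\|x\|+\|y\|$. So $G_w$ is a group, and
$$d(x,y)=\|x+y\|=\sum_iw_i|x_i-y_i|$$
(coordinates read as real numbers $0,1$) is an invariant metric on it. Addition is continuous because $d(x+y,x'+y')\le d(x,x')+d(y,y')$, and inversion is the identity, since $2x=0$ for all $x$. As a metric space, $G_w$ is the set of $\{0,1\}$-valued sequences in the weighted space $\ell_1(w)$. This set is closed, because convergence in $\ell_1(w)$ implies convergence of each coordinate; so $G_w$ is complete. The subgroup $G_w^0$ is dense, because truncating $x\in G_w$ after coordinate $n$ changes it by $\sum_{i>n,\,x_i=1}w_i\to0$. Hence $G_w$ is Polish and $G^0_w$ is countable and metrizable. Both are separable.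

Two extreme weights are easy. If $w_i=1$ for all $i$, then $G_w$ is discrete. If $w_i=2^{-i}$, then $G_w=\mathbb Z_2^\omega$ as a set, and the subgroups $\{x:x_i=0\text{ for }i\le n\}$ are a base of open subgroups at $0$: such a subgroup contains the ball of radius $2^{-n}$ around $0$, since $\|x\|<2^{-n}$ forces $x_i=0$ for $i\le n$, and all its elements have norm at most $\sum_{i>n}2^{-i}=2^{-n}$. Proposition 1 applies to both. The intermediate case is weights such as $w_i=\frac1{i+1}$, with $w_i\to0$ but $\sum w_i=\infty$.

**Balls fail there, at every radius.** Let $w_i\to0$, $\sum w_i=\infty$, $\rho>0$ and $F=\{x\in G_w:\|x\|\le\rho\}$. The indices with $w_i<\rho/10$ have infinite total weight, and removing finitely many of them does not change this. Adding such indices one at a time until the total first exceeds $\frac9{10}\rho$, we find disjoint finite sets $T_1,T_2,T_3$, each of total weight in $(\frac9{10}\rho,\rho]$. Let $f_k=\sum_{i\in T_k}e_i\in F$ and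
$$A=\{0,\ f_1+f_2,\ f_1+f_3,\ f_2+f_3\}.$$
The set $A$ is a subgroup. Any two of the balls $F+a$, $a\in A$, meet: for $a\ne b$ we have $a+b=f_j+f_k$ for some $j\neq k$, so $a+f_j=b+f_k$. Suppose a point $y$ lay in all four balls, that is, $\|y+a\|\le\rho$ for all $a\in A$. For $i\in T_1\cup T_2\cup T_3$ exactly two of the four $a\in A$ have $a_i=1$, so exactly two have $y_i+a_i=1$. Hence the average of $\|y+a\|$ over $a\in A$ is at least
$$\tfrac12\sum_{i\in T_1\cup T_2\cup T_3}w_i>\tfrac12\cdot\tfrac{27}{10}\rho>\rho,$$
a contradiction. So the balls of radius $\rho$ do not form a binary family.

This rules out balls. But a general $k$-network may use any sets at all, with no convexity or symmetry, and in particular sets that do not contain the vectors $f_k$. The following theorem says that no choice of sets helps.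

**Theorem A.** Let $w_i\to0$ and $\sum_iw_i=\infty$ (e.g. $w_i=\frac1{i+1}$), and let $\Gamma$ be any subgroup with $G_w^0\subset\Gamma\subset G_w$. Then $\Gamma$ has no invariant binary $k$-network, closed or not. In particular the countable metrizable group $G_w^0$ and the Polish group $G_w$ answer (a) and (b) in the negative.

## 4. What binarity says about the translates of one set

To handle arbitrary sets, we extract from "invariant and binary" a statement about a single member $F$ of the family.

**Lemma 3.** Let $\mathcal A$ be an invariant binary family in an abelian group $G$ and let $\emptyset\neq F\in\mathcal A$. Then $F$ has the following property.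

**(P)** If $A\subset G$ is finite, nonempty and $A-A\subset F-F$, then there is $y\in G$ with $y-A\subset F$.

*Proof.* For $a,b\in A$ the sets $F+a$ and $F+b$ meet if and only if $f+a=f'+b$ for some $f,f'\in F$, that is, if and only if $a-b\in F-F$. So the family $\{F+a:a\in A\}\subset\mathcal A$ is linked, hence centered. Since $A$ is finite, there is $y\in\bigcap_{a\in A}(F+a)$, which means $y-a\in F$ for all $a\in A$. $\square$

In words: to place a reflected copy of $A$ inside $F$, it is enough to place the differences of $A$ inside $F-F$. For the interval $F=[-1,1]\subset\mathbb R$, (P) says that a finite set of diameter at most $2$ fits into an interval of length $2$. The computation in Section 3 shows that balls of $G_w$ violate (P).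

In a Boolean group signs disappear, and one kind of test set is especially convenient. If $H$ is a finite subgroup, then $H-H=H$, so (P) reads
$$H\subset F+F\ \Longrightarrow\ y+H\subset F\ \text{ for some }y. \tag{1}$$

## 5. Growing cosets inside a member of the network

We prove the following statement, of which Theorem A is the case $J=\omega$.

**Proposition 4.** Let $w$ be an arbitrary sequence of positive reals and $G_w^0\subset\Gamma\subset G_w$ a subgroup. Suppose there is an infinite $J\subset\omega$ with $\lim_{i\in J}w_i=0$ and $\sum_{i\in J}w_i=\infty$. Then $\Gamma$ has no invariant binary $k$-network.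

The unit vectors $e_i$, $i\in J$, converge to $0$. So the network must provide a set $F$ of small norm that contains many $e_i$; this is all we know about $F$. We want to force elements of large norm into $F$.

**A direct attempt.** Say $e_i\in F$ for $i\in T$. Try (1) with $H$ the group of all vectors supported on $T$ with an even number of ones. For $T=\{1,2,3\}$ this works: the nonzero elements are $e_1+e_2$, $e_1+e_3$, $e_2+e_3$, all in $F+F$. So $F\supset y+H$ for some $y$, and by the averaging of Section 3 some element of $F$ has norm at least $\frac12(w_1+w_2+w_3)$. For $T=\{1,2,3,4\}$ it stops. The vector $e_1+e_2+e_3+e_4$ belongs to $H$, and nothing tells us that it belongs to $F+F$. Since the $w_i$ are small, three indices are not enough.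

**The way past this point.** Use what the first step gave. We have a whole coset $y+H\subset F$, and $e_4\in F$. Adding them, $e_4+y+H\subset F+F$. Also $H\subset F+F$, because $h=(y+h)+y$. So the subgroup $H\cup(H+u)$ with $u=e_4+y$ lies in $F+F$, and (1) applies again. The new generator is not $e_4$ but $e_4$ twisted by the unknown translation $y$. This still reaches the coordinate $4$ provided $y_4=0$. So we must keep the support of $y$ under control. The norm bound on $F$ does that.

*Proof of Proposition 4.* Suppose $\mathcal A$ is an invariant binary $k$-network on $\Gamma$.

**Step 1: find one set with many unit vectors.** Let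
$$U=\{x\in\Gamma:\|x\|<\tfrac12\},\qquad K=\{0\}\cup\{e_i:i\in J,\ w_i<\tfrac12\}.$$
The set $U$ is open and $K\subset U$. Since $\|e_i\|=w_i\to0$ along $J$, the set $K$ is a convergent sequence with its limit, hence compact. Take a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. Only finitely many $i\in J$ have $w_i\ge\frac12$, so $\sum\{w_i:e_i\in K\}=\infty$. As $\mathcal F$ is finite, some $F\in\mathcal F$ satisfies $\sum\{w_i:e_i\in F\}=\infty$. Fix a finite $T\subset\{i:e_i\in F\}$ with
$$\sum_{i\in T}w_i\ge1. \tag{2}$$
The set $F$ is nonempty, has (P) by Lemma 3, and every $x\in F$ has $\|x\|<\frac12$.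

**Step 2: choose a best coset.** Call $(H,x)$ admissible if $H\subset\Gamma$ is a finite subgroup, $x\in\Gamma$, and $x+H\subset F$. Admissible pairs exist: take $H=\{0\}$ and $x\in F$. Put $\operatorname{supp}H=\bigcup_{h\in H}\operatorname{supp}h$. The number $|T\cap\operatorname{supp}H|$ is at most $|T|$, so we can choose an admissible $(H,x)$ for which it is maximal.

**Step 3: the supports of $H$ and $x$ do not exhaust $T$.** This step uses the norm bound. Average $\|x+h\|$ over $h\in H$, coordinate by coordinate. If $i\in\operatorname{supp}H$, then $h\mapsto h_i$ is a nonzero homomorphism $H\to\mathbb Z_2$, so it takes the values $0$ and $1$ equally often. Hence exactly half of the $h\in H$ have $x_i+h_i=1$. If $i\notin\operatorname{supp}H$, then $x_i+h_i=x_i$ for all $h$. Therefore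
$$\frac1{|H|}\sum_{h\in H}\|x+h\|=\frac12\sum_{i\in\operatorname{supp}H}w_i+\sum_{i\in\operatorname{supp}x\setminus\operatorname{supp}H}w_i .$$
(Supports may be infinite, but the left side is a finite sum of convergent series of nonnegative terms, so the rearrangement is legitimate.) All the points $x+h$ lie in $F$, so the left side is less than $\frac12$. Multiplying by $2$,
$$\sum_{i\in\operatorname{supp}H\,\cup\,\operatorname{supp}x}w_i<1 .$$
Comparing with (2), we find an index $i\in T\setminus(\operatorname{supp}H\cup\operatorname{supp}x)$.

**Step 4: enlarge $H$.** Put $u=e_i+x$ and $H'=H\cup(H+u)$. Since $2u=0$, this is a finite subgroup of $\Gamma$. We have $H\subset F+F$, because $h=(x+h)+x$ with both summands in $x+H\subset F$. We have $H+u=e_i+(x+H)\subset F+F$, because $e_i\in F$. Hence $H'\subset F+F$, and (1) gives $y\in\Gamma$ with $y+H'\subset F$. So $(H',y)$ is admissible.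

Clearly $\operatorname{supp}H'\supset\operatorname{supp}H$. Moreover $x_i=0$ gives $u_i=1$, so $i\in\operatorname{supp}H'$, while $i\in T\setminus\operatorname{supp}H$. Thus $|T\cap\operatorname{supp}H'|>|T\cap\operatorname{supp}H|$, contradicting maximality. $\square$

With $J=\omega$ this proves Theorem A, and **both (a) and (b) have a negative answer**. Note what was used: only that convergent sequences, rather than all compacta, are finitely covered inside neighborhoods, and only that for each single $F\in\mathcal A$ the family of translates of $F$ is binary.

## 6. Which weights admit an invariant binary $k$-network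

Propositions 1 and 4 meet exactly: for the groups between $G_w^0$ and $G_w$, the easy case of Section 1 is the only positive one.

**Theorem B.** Let $w$ be any sequence of positive reals and $G_w^0\subset\Gamma\subset G_w$ a subgroup. The following are equivalent:

1. $\Gamma$ has an invariant binary closed $k$-network;
2. $\Gamma$ has an invariant binary $k$-network;
3. there is $\delta>0$ with $\sum\{w_i:w_i<\delta\}<\infty$;
4. $\Gamma$ has a neighborhood base at $0$ consisting of open subgroups.

For instance, condition 3 holds if $w_{2i}=1$ and $w_{2i+1}=2^{-i}$ (take $\delta=1$), and fails if $w_i=\frac1{i+1}$.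

*Proof.* **(1)⇒(2)** is trivial.

**(2)⇒(3): failure of (3) produces the set $J$ of Proposition 4.** Suppose (3) fails, so $\sum\{w_i:w_i<1/n\}=\infty$ for every $n\ge1$. Removing finitely many indices removes a finite amount, so the sum stays infinite. Hence we can choose inductively pairwise disjoint finite sets $J_n\subset\{i:w_i<1/n\}$ with $\sum_{i\in J_n}w_i\ge1$. Let $J=\bigcup_nJ_n$. Each $J_n$ is nonempty, so $J$ is infinite, and $\sum_{i\in J}w_i=\infty$. All but the finitely many indices in $J_1\cup\dots\cup J_{n-1}$ have $w_i<1/n$, so $\lim_{i\in J}w_i=0$. By Proposition 4, (2) fails.

**(3)⇒(4): forget the large weights and the first coordinates.** Let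
$$H_n=\{x\in\Gamma:\ x_i=0\text{ whenever }i\le n\text{ or }w_i\ge\delta\},$$
a subgroup of $\Gamma$. If $\|x\|<\min(\delta,w_0,\dots,w_n)$ and $x_i=1$, then $w_i\le\|x\|$, so $w_i<\delta$ and $i>n$. Thus $H_n$ contains a ball about $0$, and a subgroup containing a neighborhood of $0$ is open. For $x\in H_n$ we have
$$\|x\|\le\sum\{w_i:\ i>n,\ w_i<\delta\},$$
a tail of a convergent series, which tends to $0$ as $n\to\infty$. So $(H_n)$ is a base at $0$.

**(4)⇒(1)** is Proposition 1. $\square$

## 7. Tetrahedra in $L_p$: torsion-free examples

The groups so far are Boolean, and Step 4 above used $2u=0$. The failure is not due to torsion or to total disconnectedness.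

**Theorem C.** Let $1\le p<\log_23$, and let $(\Omega,\mu)$ be a measure space with infinitely many pairwise disjoint measurable sets of finite positive measure. Then the additive group of the real Banach space $X=L_p(\mu)$ has no invariant binary $k$-network. In particular $\ell_1$ and $L_1[0,1]$ have none.

The contrast with $c_0$ (Proposition 2) is the reason to look for a quantitative argument.

**What is lost and what replaces it.** A real vector space has no finite subgroups except $\{0\}$, so the coset argument cannot start. But the first nontrivial group of Section 5, the four points $\{0,e_1+e_2,e_1+e_3,e_2+e_3\}$, still makes sense. In $\ell_1$ its points are at mutual distance $2$, so the closed unit balls around them meet pairwise at midpoints. Yet for every $v$ and each of the coordinates $1,2,3$, two of the four points have coordinate $0$ and two have coordinate $1$, so the four distances to $v$ in that coordinate add up to at least $2$. Over three coordinates the total is at least $6$, and some point is at distance at least $\frac32$ from $v$. So this four-point set has differences of the kind produced by points of size $1$, but no center within distance less than $\frac32$. Iterating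 such a gain replaces the growth of $H$. For general $p$ the gain in the $p$-th power will be the factor
$$\theta=3\cdot2^{-p}>1 ,$$
and $\theta>1$ is exactly the hypothesis $p<\log_23$. We fix the smaller gain $\theta'=(1+\theta)/2\in(1,\theta)$, to leave room for errors.

Three points need care. A general $F$ is not symmetric, so sums $g_1+g_2$ have to be made into differences; (P) itself will supply a center. The vectors we get later do not have disjoint supports, so we must select triples that are nearly disjoint. And we need the size of a set to be measured against all possible centers, since (P) places sets at unknown positions.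

Let $E_0,E_1,\dots$ be disjoint sets of finite positive measure and $e_i=\mu(E_i)^{-1/p}1_{E_i}$, so $\|e_i\|=1$.

**Lemma 5.** For every $\lambda\in(0,1)$ there is $M(\lambda)\in\mathbb N$ such that no set $F\subset\{x\in X:\|x\|<1\}$ with property (P) contains $\lambda e_i$ for $M(\lambda)$ distinct indices $i$.

*Proof.* Let $F$ lie in the open unit ball and satisfy (P). The constants below will not depend on $F$.

**Definition (block).** For $r>0$, an $r$-block of $F$ is a pair $(Q,B)$ with $Q\subset F$ finite and nonempty, $B\subset\Omega$ measurable, and
$$\max_{a\in Q}\|(a-v)1_B\|^p\ge r\qquad\text{for all }v\in X .$$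
Blocks are disjoint if their sets $B$ are disjoint.

Taking $v=0$ and using $\|a\|<1$ for $a\in F$, we see that an $r$-block can exist only if $r<1$. We shall contradict this by building blocks with larger and larger $r$.

**Step 1: initial blocks.** Suppose $\lambda e_i\in F$ for all $i\in I$, where $|I|\ge2$. For $i\in I$ pick $j\in I\setminus\{i\}$ and let $Q=\{\lambda e_i,\lambda e_j\}$, $B=E_i$. On $E_i$ the two points restrict to $\lambda e_i$ and $0$. For every $v$,
$$\|(\lambda e_i-v)1_{E_i}\|+\|v1_{E_i}\|\ge\lambda ,$$
so one of the two terms is at least $\lambda/2$. Hence $F$ has $|I|$ disjoint $r_0$-blocks with $r_0=(\lambda/2)^p$.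

**Step 2: the amplification claim.** The remaining steps up to Step 6 prove the following. For all $r>0$ and $n\in\mathbb N$, $n\ge1$, there is $N=N(r,n)$, depending only on $r,n,p$, such that if $F$ has $N$ disjoint $r$-blocks, then $F$ has $n$ disjoint $\theta'r$-blocks.

Since $\theta r>\theta'r$, by continuity there is $\eta\in(0,r^{1/p})$ with
$$\theta\,(r^{1/p}-\eta)^p\ge\theta'r . \tag{3}$$
Put $q=\lfloor\eta^{-p}\rfloor$ and $N=3n(2q+1)$. Let $(Q_l,B_l)$, $1\le l\le N$, be disjoint $r$-blocks.

**Step 3: find a common center.** The purpose is to make sums of vectors into differences of elements of $F$. Let $A=\bigcup_lQ_l$, a finite nonempty subset of $F$. Trivially $A-A\subset F-F$, so (P) gives $y$ with $y-A\subset F$. So each $a\in A$ and its mirror image $y-a$ in the point $y/2$ both lie in $F$. Apply the definition of an $r$-block with $v=y/2$: for each $l$ there is $p_l\in Q_l$ such that $g_l:=p_l-\frac y2$ satisfies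
$$\|g_l1_{B_l}\|\ge r^{1/p}. \tag{4}$$
Also $g_l=\frac12\bigl(p_l-(y-p_l)\bigr)$ with $p_l,\,y-p_l\in F$, so $\|g_l\|<1$. Finally, for all $i,j$,
$$g_i+g_j=p_i-(y-p_j)\in F-F,\qquad g_i-g_j=p_i-p_j\in F-F. \tag{5}$$

**Step 4: select nearly disjoint triples.** The vector $g_l$ is large on its own set $B_l$; we need it small on the sets of its partners. Because the $B_{l'}$ are disjoint, $\sum_{l'}\|g_l1_{B_{l'}}\|^p\le\|g_l\|^p<1$. So for fixed $l$ at most $q$ indices $l'\neq l$ satisfy $\|g_l1_{B_{l'}}\|>\eta$. Make a graph on $\{1,\dots,N\}$ by joining $l\ne l'$ if $\|g_l1_{B_{l'}}\|>\eta$ or $\|g_{l'}1_{B_l}\|>\eta$. Each edge is caused by at least one of its ends, and each vertex causes at most $q$ edges. So every induced subgraph on $m\geq 1$ vertices has at most $qm$ edges, its average degree is at most $2q$, and it has a vertex of degree at most $2q$. Now repeat: choose a vertex of degree at most $2q$ in the current graph, keep it, and delete it together with its neighbors. Each round deletes at most $2q+1$ vertices, so there are at least $N/(2q+1)=3n$ rounds, and the kept vertices are pairwise not joined. Split $3n$ of them into $n$ disjoint triples.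

It remains to produce, from each triple, a $\theta'r$-block whose set is the union of the three sets $B_l$ of the triple. The blocks from different triples are then disjoint. Rename the triple $1,2,3$, so that
$$\|g_i1_{B_i}\|\ge r^{1/p},\qquad\|g_i1_{B_j}\|\le\eta\quad(i\ne j,\ i,j\in\{1,2,3\}). \tag{6}$$

**Step 5: place a tetrahedron in $F$.** Let
$$A'=\{0,\ g_1+g_2,\ g_1+g_3,\ g_2+g_3\}.$$
The difference of a nonzero-listed term and $0$ is $\pm(g_i+g_j)$, and the difference of two of the last three terms is $\pm(g_i-g_j)$, for example $(g_1+g_2)-(g_1+g_3)=g_2-g_3$. All of these lie in $F-F$ by (5) and the symmetry $F-F=-(F-F)$; also $0\in F-F$. So $A'-A'\subset F-F$, and (P) gives $x$ with $Q:=x-A'\subset F$.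

**Step 6: the tetrahedron is far from every center.** Let $B=B_1\cup B_2\cup B_3$. We show that $(Q,B)$ is a $\theta'r$-block. Let $v\in X$ and $u=x-v$. The vectors $a-v$, $a\in Q$, are the vectors $u-a'$, $a'\in A'$.

For $b,b'\in X$ and measurable $C$, convexity of $t\mapsto t^p$ and the triangle inequality give
$$\|(u-b)1_C\|^p+\|(u-b')1_C\|^p\ \ge\ 2\Bigl(\tfrac{\|(u-b)1_C\|+\|(u-b')1_C\|}2\Bigr)^p\ \ge\ 2^{1-p}\|(b-b')1_C\|^p . \tag{7}$$
We split the four terms of $A'$ into two pairs and apply (7) to each pair. The pairing depends on $C$.

- On $C=B_1$ and on $C=B_2$ use the pairs $(0,\ g_1+g_2)$ and $(g_1+g_3,\ g_2+g_3)$. The differences are, up to sign, $g_1+g_2$ and $g_1-g_2$.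
- On $C=B_3$ use the pairs $(0,\ g_1+g_3)$ and $(g_1+g_2,\ g_2+g_3)$. The differences are, up to sign, $g_1+g_3$ and $g_1-g_3$.

In each case exactly one of the two vectors $g$ that occur belongs to the set $C$; by (6) it has norm at least $r^{1/p}$ on $C$, and the other has norm at most $\eta$ on $C$. So each difference has norm at least $r^{1/p}-\eta$ on $C$. By (7), for $i=1,2,3$,
$$\sum_{a'\in A'}\|(u-a')1_{B_i}\|^p\ge2\cdot2^{1-p}(r^{1/p}-\eta)^p,$$
where $A'$ is treated as a list of four terms, counted with repetition if some coincide. Add over $i$; since the $B_i$ are disjoint, the left sides add up to $\sum_{a'}\|(u-a')1_B\|^p$. Dividing by $4$ and bounding the average by the maximum, and then using (3),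
$$\max_{a\in Q}\|(a-v)1_B\|^p\ \ge\ \tfrac14\cdot3\cdot2^{2-p}(r^{1/p}-\eta)^p=\theta\,(r^{1/p}-\eta)^p\ \ge\ \theta'r .$$
This holds for every $v\in X$, so $(Q,B)$ is a $\theta'r$-block, and the claim of Step 2 is proved.

**Step 7: iterate.** Since $\theta'>1$, choose $k$ with $\theta'^k r_0=\theta'^k(\lambda/2)^p\ge1$. Put $N_k=1$, and for $j=k,k-1,\dots,1$ put $N_{j-1}=N(\theta'^{\,j-1}r_0,\,N_j)$. Let $M(\lambda)=\max(2,N_0)$; it depends only on $\lambda$ and $p$. If $F$ contained $\lambda e_i$ for $M(\lambda)$ distinct indices, Step 1 would give $N_0$ disjoint $r_0$-blocks, and $k$ applications of the claim would give a $\theta'^kr_0$-block of $F$ with $\theta'^kr_0\ge1$. No such block exists. $\square$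

It matters that $M(\lambda)$ does not depend on $F$: in the next proof the compact set must be chosen before the network is asked to cover it, and compactness allows only finitely many vectors of each size.

*Proof of Theorem C.* Reindex infinitely many of the vectors $e_i$ (for instance all of them) as $e_{m,j}$ with $m\ge1$ and $1\le j\le m\,M(2^{-m})$, where $M$ is from Lemma 5. Let
$$K=\{0\}\cup\{2^{-m}e_{m,j}:\ m\ge1,\ 1\le j\le m\,M(2^{-m})\},\qquad U=\{x\in X:\|x\|<1\}.$$
For each $\varepsilon>0$ only finitely many elements of $K$ have norm at least $\varepsilon$, so $K$ is compact; and $K\subset U$.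

Suppose $\mathcal A$ is an invariant binary $k$-network on $X$. There is a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. Let $m=|\mathcal F|\ge1$. The $m\,M(2^{-m})$ vectors $2^{-m}e_{m,j}$ are covered by $m$ sets, so some $F\in\mathcal F$ contains at least $M(2^{-m})$ of them. This $F$ is nonempty, so it has (P) by Lemma 3, and $F\subset U$. This contradicts Lemma 5 with $\lambda=2^{-m}$.

For $\ell_1$ take $\Omega=\omega$ with counting measure and $E_i=\{i\}$. For $L_1[0,1]$ take the disjoint intervals $E_i=\bigl(\frac1{i+2},\frac1{i+1}\bigr)$. $\square$

The hypothesis on $p$ entered only through $\theta=3\cdot2^{-p}>1$. When $p\ge\log_23$ we have $\theta\le1$, Steps 2 to 6 no longer enlarge $r$, and nothing is claimed here about $\ell_p$ for $\log_23\le p<\infty$.
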